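# Online matching with i.i.d. requests: a constant competitive ratio from an inequality on empirical measures

## 1. Servers, requests and the competitive ratio

**Definition (instance, online algorithm).** An instance of *balanced stochastic online metric matching* consists of a metric space $(M,\delta)$, a Borel probability measure $\mathcal D$ on $M$, an integer $n\ge 1$, and servers $s_1,\dots,s_n\in M$ (repetitions allowed), chosen by an adversary. All of this is known to the algorithm in advance. Then requests $r_1,\dots,r_n$, drawn independently from $\mathcal D$, arrive one at a time. When $r_i$ arrives, the algorithm must immediately and irrevocably match it to a server $s$ that is still free; this costs $\delta(r_i,s)$, and $s$ is no longer available. The algorithm may use internal randomness, and its running time is not restricted. Its total cost is $\mathrm{ALG}$.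

"Balanced" means that there are as many requests as servers, so at the end every server has been used. Each map $r\mapsto\delta(r,s_j)$ is continuous, hence measurable.

**Definition (offline optimum, competitive ratio).** $\mathrm{OPT}$ is the minimum, over all permutations $\sigma$ of $[n]=\{1,\dots,n\}$, of $\sum_i\delta(r_i,s_{\sigma(i)})$. An algorithm is *$c$-competitive* if $\mathbb E[\mathrm{ALG}]\le c\,\mathbb E[\mathrm{OPT}]$ for every $(M,\delta)$, every $\mathcal D$, every $n$ and every choice of servers. The expectation is over the requests and the internal randomness.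

*Example.* Let $M$ be two points at distance $1$, one server at each, $\mathcal D$ uniform, $n=2$. If the requests fall on different points, $\mathrm{OPT}=0$; if they fall on the same point, $\mathrm{OPT}=1$. So $\mathbb E[\mathrm{OPT}]=\frac12$. Note that the definition compares two expectations, not the expected ratio.

## 2. Transport cost, empirical measures and Poisson samples

**Definition (pseudometric).** A *pseudometric* $d$ satisfies the axioms of a metric except that $d(x,y)=0$ is allowed for $x\ne y$. *Example:* on the index set $[n]$ put $d(i,j)=\delta(s_i,s_j)$; this is a pseudometric, and not a metric when two servers sit at the same point. This is why we do not insist on metrics.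

Throughout, $(V,d)$ is a finite pseudometric space and $\mu$ a probability measure on $V$. We identify signed measures on $V$ with vectors in $\mathbb R^V$, write $e_x$ for the unit mass at $x$, and $e_F=\sum_{x\in F}e_x$.

**Definition (transport cost).** For nonnegative measures $\alpha,\beta$ on $V$ of equal mass, $W(\alpha,\beta)$ is the minimum of $\sum_{x,y}d(x,y)\pi(x,y)$ over $\pi\ge0$ on $V\times V$ with marginals $\alpha$ and $\beta$. Such a $\pi$ is a *plan*. For probability measures we write $W_1$.

*Example.* Let $V=\{1,2,3\}$ on the line, $\alpha$ uniform on $V$, $\beta$ uniform on $\{1,2\}$. Across the edge $12$ a net mass $\frac12-\frac13=\frac16$ must move left, and across the edge $23$ a mass $\frac13$ must move left, so $W_1\geq\frac12$. The plan $1\to1$ with mass $\frac13$, $2\to1$ with mass $\frac16$, $2\to2$ with mass $\frac16$, $3\to2$ with mass $\frac13$ attains $\frac12$.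

**Kantorovich–Rubinstein duality.** For $\alpha,\beta\ge0$ of equal mass, $W(\alpha,\beta)=\max\{\sum_xg(x)(\alpha(x)-\beta(x)):g\text{ 1-Lipschitz}\}$. To see that a pseudometric does no harm, start from linear programming duality: $W(\alpha,\beta)$ is the maximum of $\sum\varphi\alpha+\sum\psi\beta$ subject to $\varphi(x)+\psi(y)\le d(x,y)$. Given such $\varphi,\psi$, put $g(x)=\min_y(d(x,y)-\psi(y))$. The triangle inequality makes $g$ 1-Lipschitz; the constraint gives $\varphi\le g$; and $d(y,y)=0$ gives $g(y)\le-\psi(y)$. So the value is at most $\sum g(\alpha-\beta)$. Conversely $(g,-g)$ is feasible for every 1-Lipschitz $g$.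

**Definition (the seminorm $\mathcal N$).** For a signed measure $\sigma$ on $V$,
$$\mathcal N(\sigma)=\max\Big\{\sum_xg(x)\big(\sigma(x)-\sigma(V)\mu(x)\big):\ g\ \text{1-Lipschitz}\Big\}.$$
The maximum exists: the measure in brackets has total mass $0$, so we may fix $g=0$ at a base point, and then $g$ ranges over a compact set. $\mathcal N$ is a maximum of linear functions of $\sigma$, and $-g$ is 1-Lipschitz when $g$ is, so $\mathcal N$ is a seminorm; in particular it is convex. Clearly $\mathcal N(\mu)=0$, and therefore
$$\mathcal N(\sigma+t\mu)=\mathcal N(\sigma)\qquad(t\in\mathbb R).\tag{1}$$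
By duality, if $\alpha,\beta\ge0$ have equal mass then $\mathcal N(\alpha-\beta)=W(\alpha,\beta)$; and if $\alpha\ge0$ has mass $m$ then $\mathcal N(\alpha)=\mathcal N(\alpha-m\mu)=W(\alpha,m\mu)$. So $\mathcal N$ measures how far $\alpha$ is from being proportional to $\mu$.

*Example.* Two points $x,y$ at distance $1$, $\mu$ uniform: $\sigma(x)-\sigma(V)\mu(x)=\frac12(\sigma(x)-\sigma(y))$, so $\mathcal N(\sigma)=\frac12|\sigma(x)-\sigma(y)|$.

We use **Jensen's inequality** in this form: if $Z$ is an integrable random vector in $\mathbb R^V$, then $\mathcal N(\mathbb E[Z\mid\mathcal G])\le\mathbb E[\mathcal N(Z)\mid\mathcal G]$. Almost every inequality below is an instance of it.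

**Definition (empirical measures).** Let $U_1,U_2,\dots$ be i.i.d. with law $\mu$, and let $\mu_m=\frac1m\sum_{i\le m}e_{U_i}$. Put
$$f(m)=\mathbb E\,W_1(\mu_m,\mu),\qquad a_m=\mathbb E\,\mathcal N\Big(\sum_{i\le m}e_{U_i}\Big),\qquad a_0=0,$$
so that $f(m)=a_m/m$ for $m\ge1$.

*Example.* Two points at distance $1$, $\mu$ uniform: $a_m=\mathbb E|\mathrm{Bin}(m,\frac12)-\frac m2|$, so $a_1,\dots,a_4=\frac12,\frac12,\frac34,\frac34$ and $f(1),\dots,f(4)=\frac12,\frac14,\frac14,\frac3{16}$. *Example.* Let $V$ have $N$ points at mutual distance $1$, $\mu$ uniform, $m\le N$. Each point that is hit has mass at least $\frac1m\ge\frac1N$, so $W_1(\mu_m,\mu)$ is the fraction of points not hit, and $f(m)=(1-\frac1N)^m$. Here $f$ stays of constant order for all $m\le N$.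

**Definition (Poisson sample).** For $t>0$, let $N_t\sim\mathrm{Poisson}(t)$ be independent of the $U_i$, let $\Pi_t=\sum_{i\le N_t}e_{U_i}$, and
$$A(t)=\mathbb E\,\mathcal N(\Pi_t)=\mathbb E\,a_{N_t},\qquad A(0)=0.$$
These are finite, since $\mathcal N(\Pi_t)\le N_t\max d$. *Example.* For the two-point space above, $\Pi_t(x),\Pi_t(y)$ are independent $\mathrm{Poisson}(t/2)$ and $A(t)=\frac12\mathbb E|\Pi_t(x)-\Pi_t(y)|$.

We recall four facts on $X\sim\mathrm{Poisson}(q)$.

- *Splitting:* if each of $X$ points independently receives a type $x$ with probability $\rho(x)$, the numbers of points of each type are independent $\mathrm{Poisson}(q\rho(x))$. In particular the $\Pi_t(x)$ are independent $\mathrm{Poisson}(t\mu(x))$.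
- *Superposition:* sums of independent Poisson variables are Poisson, and the means add.
- *Moments:* $\mathbb E(X-q)^2=q$ and $\mathbb E(X-q)^4=q+3q^2$. Indeed $\log\mathbb Ee^{s(X-q)}=q(e^s-1-s)$, so the second and fourth cumulants are $q$, and the fourth central moment is the fourth cumulant plus three times the square of the second.
- *Factorial moments:* $\mathbb E\binom Xl=\sum_{j\ge l}e^{-q}\frac{q^j}{j!}\binom jl=\frac{q^l}{l!}$.

## 3. A ratio bounded over all metric spaces: statement and small cases

Now we can ask: **is there one algorithm and one absolute constant $c$, independent of $n$, $(M,\delta)$, $\mathcal D$ and the servers, such that the algorithm is $c$-competitive?** The question is stated as open in Mingwei Yang and Sophie H. Yu, "Online Metric Matching: Beyond the Worst Case", arXiv:2407.14785 (2024). For general metrics and distributions, an $O((\log\log\log n)^2)$-competitive algorithm is due to Gupta, Guruganesh, Peng and Wajc (ICALP 2019). The answer is yes.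

**Theorem 1.** There is an online algorithm with $\mathbb E[\mathrm{ALG}]\le1537\,\mathbb E[\mathrm{OPT}]$ on every instance.

For $n=1$ there is no choice and $\mathrm{ALG}=\mathrm{OPT}$. On two points at distance $1$, with $n/2$ servers at each and $\mathcal D$ supported on the two points, use a co-located free server whenever there is one. If $x$ requests fall on the first point, exactly $|x-\frac n2|$ requests spill over, and this is also $\mathrm{OPT}$; again the ratio is $1$. With three points the ratio can no longer be $1$.

**Proposition 3.** Every algorithm, even randomized, has competitive ratio at least $\frac{1+\sqrt2}2>1.207$.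

*Proof.* Let $M=\{-1,0,1\}\subset\mathbb R$, $n=2$, servers at $\pm1$. Let $\mathcal D(\{0\})=u$, $\mathcal D(\{1\})=\mathcal D(\{-1\})=\frac p2$ with $p=1-u$. If both requests are $0$ (probability $u^2$), $\mathrm{OPT}=2$. If exactly one is $0$ (probability $2pu$), $\mathrm{OPT}=1$. If neither is (probability $p^2$), $\mathrm{OPT}$ is $2$ or $0$ with equal chance. So
$$\mathbb E[\mathrm{OPT}]=2u^2+2pu+p^2=u^2+(u+p)^2=1+u^2.$$
Online, whichever server remains for the second request, that request costs $u\cdot1+\frac p2\cdot2=1$ in expectation. If $r_1=0$, the first request costs $1$, total $2$. If $r_1=\pm1$, the co-located server costs $0$, total $1$, and the other one costs $2$, total $3$. Hence $\mathbb E[\mathrm{ALG}]\ge2u+p=1+u$. At $u=\sqrt2-1$ the ratio is $\frac{1+u}{1+u^2}=\frac{\sqrt2}{4-2\sqrt2}=\frac{1+\sqrt2}2$. $\square$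

If $\mathbb E[\mathrm{OPT}]=\infty$, Theorem 1 says nothing, so from now on $\mathbb E[\mathrm{OPT}]<\infty$.

## 4. Replacing requests by i.i.d. uniform server indices

Let $V=[n]$, $d(i,j)=\delta(s_i,s_j)$, and let $\mu$ be uniform on $[n]$.

**Step 1: a randomized label for each request, at the price of $\mathrm{OPT}$.** The purpose is to get rid of $M$ and $\mathcal D$: we replace $r_i$ by a random index $u_i\in[n]$ that is uniform and, on average, as close to $r_i$ as its offline partner.

For requests $(r_1,\dots,r_n)$ let $\sigma$ be the lexicographically first optimal matching, $r_i\mapsto s_{\sigma(i)}$. It is measurable, since it is found by comparing the costs of finitely many matchings. Put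
$$\Lambda(r,j)=\frac1n\sum_{i=1}^n\Pr[\sigma(i)=j\mid r_i=r],$$
where the conditional probability is defined by integrating out the other, independent, coordinates. Then $\sum_j\Lambda(r,j)=1$. Since $\sigma$ is a permutation, $\sum_i\Pr[\sigma(i)=j]=1$, so
$$\int\Lambda(r,j)\,\mathcal D(dr)=\frac1n,\qquad\int\sum_j\Lambda(r,j)\,\delta(r,s_j)\,\mathcal D(dr)=\frac1n\sum_i\mathbb E\,\delta(r_i,s_{\sigma(i)})=\frac1n\mathbb E[\mathrm{OPT}].\tag{2}$$
The algorithm knows $\mathcal D$ and the servers, so it knows $\Lambda$.

*Example.* In the example of Section 1 let $s_1,s_2$ be at the points $0,1$. The lexicographically first matching resolves ties by $\sigma=\mathrm{id}$. For $r_1=0$ the optimal $\sigma$ is the identity whatever $r_2$ is; for $r_2=0$ it is the identity if $r_1=0$ and the swap if $r_1=1$. So $\Lambda(0,1)=\frac12(1+\frac12)=\frac34$ and $\Lambda(0,2)=\frac14$. Likewise $\Lambda(1,2)=\frac12(\frac12+1)=\frac34$. The average of $\Lambda(\cdot,1)$ is $\frac12(\frac34+\frac14)=\frac12$, and the average cost is $\frac14=\frac12\mathbb E[\mathrm{OPT}]$, as in (2).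

If we draw $u_i$ from $\Lambda(r_i,\cdot)$, the pairs $(r_i,u_i)$ are i.i.d., each $u_i$ is uniform on $[n]$, and $\mathbb E\,\delta(r_i,s_{u_i})=\frac1n\mathbb E[\mathrm{OPT}]$. If we could match $r_i$ to $s_{u_i}$, we would pay exactly $\mathbb E[\mathrm{OPT}]$ in total. But $s_{u_i}$ may already be taken.

**Step 2: a repair rule that keeps the free set uniform.** A sensible repair is to use the free server nearest to $s_{u_i}$. The trouble is that the law of the free set then depends on the geometry and on the past, and one has no handle on it. The rule below sometimes leaves a free server $s_{u_i}$ unused, but in return keeps the free set exactly uniform.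

**Algorithm.** On arrival of $r_i$, let $F_i\subseteq[n]$ be the set of free indices, and $m=|F_i|=n-i+1$.

1. Draw $u_i\in[n]$ from $\Lambda(r_i,\cdot)$, with fresh randomness.
2. Let $T_{F_i}$ be an optimal plan from $\mu$ to the uniform measure on $F_i$. Draw $J_i\in F_i$ with probability $n\,T_{F_i}(u_i,J_i)$ and match $r_i$ to $s_{J_i}$.

The probabilities in line 2 add up to $1$, since row $u_i$ of $T_{F_i}$ has sum $\frac1n$. *Example:* for servers at $1,2,3$ on the line and $F_i=\{1,2\}$, an optimal plan was computed in Section 2; the label $u_i=2$ is sent to $1$ or to $2$ with probability $\frac12$ each, although server $2$ is free.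

**Lemma 4.** $F_i$ is a uniformly random $m$-subset of $[n]$, where $m=n-i+1$, and
$$\mathbb E[\text{cost of }r_i]\le\frac1n\mathbb E[\mathrm{OPT}]+\frac1m\,\mathbb E\,\mathcal N(e_{F_i}).\tag{3}$$

*Proof.* The set $F_i$ is a function of the past, and given the past $u_i$ is uniform on $[n]$. Hence, given the past, the pair $(u_i,J_i)$ has law $\frac1n\cdot nT_{F_i}=T_{F_i}$. So $J_i$ is uniform on $F_i$, and $\mathbb E[d(u_i,J_i)\mid\text{past}]=W_1(\mu,\mathrm{unif}(F_i))$. Clearly $F_1=[n]$ is uniform. If $F_i$ is a uniform $m$-subset, then for $|G|=m-1$,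
$$\Pr[F_{i+1}=G]=\frac1m\sum_{v\notin G}\Pr[F_i=G\cup\{v\}],$$
which does not depend on $G$. So $F_{i+1}$ is uniform. For the cost, $\delta(r_i,s_{J_i})\le\delta(r_i,s_{u_i})+d(u_i,J_i)$; take expectations, use (2), and note $\mathcal N(e_F)=W(e_F,m\mu)=mW_1(\mathrm{unif}(F),\mu)$. $\square$

**Step 3: from a sample without repetition to an i.i.d. sample.** We want $a_m$ in place of $\mathbb E\,\mathcal N(e_F)$.

**Lemma 5.** If $F$ is a uniformly random $m$-subset of $[n]$, then $\mathbb E\,\mathcal N(e_F)\le a_m$.

*Proof.* Let $U_1,\dots,U_m$ be i.i.d. uniform on $[n]$. Given them, let $F$ be a uniformly random $m$-subset among those containing $\{U_1,\dots,U_m\}$. The joint law of $((U_i),F)$ is invariant under permutations of $[n]$. Hence $F$ is a uniform $m$-subset. Given $F=G$, the vector $\sum_ie_{U_i}$ is supported on $G$, has mass $m$, and its conditional law is invariant under permutations that preserve $G$; so its conditional mean is constant on $G$. Thus $\mathbb E[\sum_ie_{U_i}\mid F]=e_F$. Jensen gives $\mathcal N(e_F)\le\mathbb E[\mathcal N(\sum_ie_{U_i})\mid F]$;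 take expectations. $\square$

**Step 4: the full sample costs at most $2\,\mathbb E[\mathrm{OPT}]$.** This is the only place where transport on $[n]$ is bounded by $\mathrm{OPT}$.

**Lemma 6.** $a_n\le2\,\mathbb E[\mathrm{OPT}]$.

*Proof.* The labels $u_1,\dots,u_n$ are i.i.d. uniform, and $n\mu=\sum_je_j$. So $a_n=\mathbb E\,W(\sum_ie_{u_i},\sum_je_j)$. Sending $u_i$ to $\sigma(i)$ is a plan, of cost
$$\sum_id(u_i,\sigma(i))\le\sum_i\delta(r_i,s_{u_i})+\sum_i\delta(r_i,s_{\sigma(i)}).$$
Both sums on the right have expectation $\mathbb E[\mathrm{OPT}]$, the first by (2). $\square$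

In total: when $m$ servers are free,
$$\mathbb E[\text{cost}]\le\frac1n\mathbb E[\mathrm{OPT}]+\frac{a_m}m,\qquad a_n\le2\,\mathbb E[\mathrm{OPT}].\tag{4}$$
What remains is a question on empirical measures: how large can $a_m$ be, compared with $a_n$?

## 5. The harmonic loss of monotonicity, and a square-root inequality

**Lemma 7.** For any finite $(V,d)$ and $\mu$: $a_m$ is nondecreasing, and $a_m/m$ $(m\ge1)$ is nonincreasing.

*Proof.* We have $\mathbb E[\sum_{i\le m+1}e_{U_i}\mid U_1,\dots,U_m]=\sum_{i\le m}e_{U_i}+\mu$, and by (1) the term $\mu$ does not change $\mathcal N$. Jensen gives $a_m\le a_{m+1}$. For $m\ge2$, $\frac1m\sum_{i\le m}e_{U_i}$ is the average of its $m$ leave-one-out empirical measures, each distributed as $\mu_{m-1}$; convexity gives $a_m/m\le a_{m-1}/(m-1)$. $\square$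

With $a_m\le a_n\le2\,\mathbb E[\mathrm{OPT}]$, summing (4) yields
$$\mathbb E[\mathrm{ALG}]\le\Big(1+2\sum_{m=1}^n\frac1m\Big)\mathbb E[\mathrm{OPT}].$$
This is a logarithmic ratio. The loss has an exact location: the terms $\frac{a_n}{m}$ with small $m$, that is, the last requests, when few servers are free. If a factor $\sqrt{m/n}$ could be gained in $a_m\le a_n$, the harmonic sum would become $\sum_mm^{-1/2}n^{-1/2}\le2$. That gain is the second main result.

**Theorem 2.** Let $\mu$ be a probability measure on a finite pseudometric space $(V,d)$, let $\mu_m$ be the empirical measure of $m$ i.i.d. samples of $\mu$, and let $f(m)=\mathbb E\,W_1(\mu_m,\mu)$. For all integers $1\le k\le n$: $f(k)\le384\sqrt{n/k}\,f(n)$.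

Since $f(m)=a_m/m$, this is the same as $a_k\le384\sqrt{k/n}\,a_n$. Sums of i.i.d. mean-zero numbers grow like a square root, so one may hope that this is a general fact about i.i.d. mean-zero vectors, here $e_{U_i}-\mu$, in a seminormed space. It is not.

*A counterexample in a normed space.* Let $X_1,X_2,\dots$ be i.i.d. uniform on the $2N$ vectors $\pm$(unit vector) of $\mathbb R^N$ with the maximum norm, and let $b_m=\mathbb E\|X_1+\dots+X_m\|$. Then $b_1=1$. Two of $X_1,\dots,X_n$ use the same coordinate with probability at most $\frac{n^2}{2N}$; otherwise the norm of the sum is $1$; and it is never more than $n$. So $b_n\le1+\frac{n^3}{2N}\le2$ once $N\ge n^3/2$. An inequality $b_1\le Cn^{-1/2}b_n$ would give $\sqrt n\le2C$ for all $n$, which is false. The proof of Lemma 7, on the other hand, works word for word for $b_m$. So any proof of Theorem 2 has to use that $\mathcal N$ is a transport cost.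

*Thinning.* A second natural attempt is to realize the small sample inside the large one. Keep each point of $\Pi_n$ independently with probability $k/n$; the kept points form a copy of $\Pi_k$, independent of the rest by splitting, so $\mathbb E[\Pi_n\mid\Pi_k]=\Pi_k+(n-k)\mu$ and Jensen gives $A(k)\le A(n)$. The coefficient of $\Pi_k$ on the right is $1$, so nothing is gained. A coefficient of order $\sqrt{n/k}$ would finish the proof.

The plan is to get that coefficient. Cut $\mu$ into $K$ pieces $\nu_1,\dots,\nu_K$ ("cells") with $K$ a large constant times $k$. Most cells receive $0$ or $1$ of the $k$ points, while in the large sample each cell receives about $q=n/K$ points, with fluctuations of size $\sqrt q$. We couple the occupied/empty indicator of a cell not with one point of the large sample but with the *sign* of the fluctuation of its count. Then the conditional mean of the count moves by order $\sqrt q$ when the indicator changes. This yields a coefficient of order $\sqrt q$. There are two errors: the position of a point inside its cell, and cells with more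 than one point. Both will be bounded by $A$ itself, at other arguments and with small coefficients, and a bootstrap absorbs them.

## 6. Poisson samples in place of fixed samples

The purpose of this section is to pass freely between $a$ and $A$, so that counts in different cells become independent.

**Lemma 8.** (a) For integers $m\ge1$: $\frac12a_m\le A(m)\le\frac32a_m$. (b) $A$ is nondecreasing on $[0,\infty)$, and $A(t)\le t\,a_1$.

*Proof.* (a) By Lemma 7, for $1\le j\le m$ we have $\frac jma_m\le a_j\le a_m$, and for $j\ge m$ we have $a_m\le a_j\le\frac jma_m$. So for all $j\ge0$ (trivially for $j=0$)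
$$\min(1,\tfrac jm)\,a_m\le a_j\le\max(1,\tfrac jm)\,a_m.$$
Let $N\sim\mathrm{Poisson}(m)$. As $\mathbb EN=m$, $\mathbb E(m-N)_+=\mathbb E(N-m)_+=\frac12\mathbb E|N-m|\le\frac12\sqrt m$. Hence $\mathbb E\min(1,\frac Nm)=1-\frac1m\mathbb E(m-N)_+\ge1-\frac1{2\sqrt m}\ge\frac12$ and $\mathbb E\max(1,\frac Nm)\le1+\frac1{2\sqrt m}\le\frac32$. Insert $j=N$ and take expectations.

(b) For $s<t$ write $N_t=N_s+N'$ with $N'\sim\mathrm{Poisson}(t-s)$ independent of $N_s$; since $a$ is nondecreasing, $A(s)\le A(t)$. By Lemma 7, $a_j\le ja_1$ for all $j\ge0$, so $A(t)\le\mathbb E[N_t]a_1=ta_1$. $\square$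

## 7. Cells around a good sample

**Step 1: cutting $\mu$ into $K$ equal pieces with small radius.** Here transport enters: the pieces are as concentrated as the typical error of $K$ samples.

**Lemma 9.** For every integer $K\ge1$ there are points $w_1,\dots,w_K\in V$ and probability measures $\nu_1,\dots,\nu_K$ on $V$ with $\mu=\frac1K\sum_j\nu_j$ and
$$\frac1K\sum_j\sum_xd(w_j,x)\,\nu_j(x)\le\frac{a_K}K.$$

*Proof.* Since $\mathbb E\,W_1(\mu_K,\mu)=a_K/K$, some realization $w_1,\dots,w_K$ of $K$ samples has $W_1(\frac1K\sum_je_{w_j},\mu)\le a_K/K$. Take an optimal plan. If several $w_j$ coincide, divide the mass leaving that point equally among them. Let $\frac1K\nu_j$ be the measure to which the mass $\frac1K$ of $w_j$ is sent. The $\frac1K\nu_j$ add up to $\mu$, and the left side of the inequality is the cost of the plan. $\square$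

*Example.* $\mu$ uniform on $\{1,\dots,6\}\subset\mathbb R$, $K=2$: take $w_1=2$, $w_2=5$, and $\nu_1,\nu_2$ uniform on $\{1,2,3\}$ and $\{4,5,6\}$. The mean radius is $\frac23$. Checking the ways to split $\{1,\dots,6\}$ into two intervals shows that no pair of points has a smaller mean distance to the nearest of the two, so $\frac23$ is the least value of $W_1(\mu_2,\mu)$, and in particular at most $f(2)=a_2/2$.

Fix $K$ and such cells. Note that
$$\mathcal N\Big(\sum_j\nu_j\Big)=\mathcal N(K\mu)=0.\tag{5}$$

**Step 2: random multiples of cells against Poisson samples.** We compare vectors $\sum_jP_j\nu_j$, where each point has been smeared over its cell, with genuine samples.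

**Lemma 10.** (a) If $P_1,\dots,P_K$ are i.i.d. $\mathrm{Poisson}(\theta)$, $\theta>0$, then $\mathbb E\,\mathcal N(\sum_jP_j\nu_j)\le A(\theta K)$. (b) If $B_1,\dots,B_K$ are i.i.d. $\mathrm{Bernoulli}(p)$, then $\mathbb E\,\mathcal N(\sum_jB_j\nu_j)\le A(pK)$.

*Proof.* (a) For each $j$ draw $P_j$ independent points from $\nu_j$. By splitting, the number of points from cell $j$ at $x$ is $\mathrm{Poisson}(\theta\nu_j(x))$, independently over $j$ and $x$. By superposition the total count at $x$ is $\mathrm{Poisson}(\theta\sum_j\nu_j(x))=\mathrm{Poisson}(\theta K\mu(x))$, independently over $x$. So the total configuration has the law of $\Pi_{\theta K}$. Its conditional mean given $(P_j)$ is $\sum_jP_j\nu_j$. Apply Jensen.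

(b) The case $p=0$ is trivial. Let $\varphi:\mathbb R\to\mathbb R$ be convex. For integers $m\ge0$, $\varphi(m)\ge\varphi(0)+m(\varphi(1)-\varphi(0))$: equality for $m=0,1$, and convexity for $m\ge2$. Take expectations with $m=P\sim\mathrm{Poisson}(p)$, assuming $\varphi(P)$ is integrable: $\mathbb E\varphi(P)\ge\varphi(0)+p(\varphi(1)-\varphi(0))=\mathbb E\varphi(B)$ for $B\sim\mathrm{Bernoulli}(p)$. The function $z\mapsto\mathcal N(z\nu_j+\text{rest})$ is convex and of at most linear growth, so we may replace the $B_j$, one at a time and conditionally on the others, by independent $\mathrm{Poisson}(p)$ variables without decreasing the expectation. Then use (a) with $\theta=p$. $\square$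

## 8. Coupling a rare indicator with the sign of a Poisson fluctuation

This section supplies the coefficient of order $\sqrt q$. The point is that the slope $\kappa$ below does not become small when $p$ is small.

**Lemma 11.** If $B_1,\dots,B_K$ are i.i.d. $\mathrm{Bernoulli}(p)$ with $0<p\le\frac12$, and $n\ge K$ is an integer, then
$$\mathbb E\,\mathcal N\Big(\sum_jB_j\nu_j\Big)\le4\sqrt{K/n}\,A(n).$$

*Proof.* **Step 1: the coupling for one cell.** Let $q=n/K\ge1$, $X\sim\mathrm{Poisson}(q)$, $\Delta=X-q$, and
$$h=\tfrac12\big(\operatorname{sgn}\Delta-\mathbb E\operatorname{sgn}\Delta\big)\in[-1,1].$$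
Given $X$, let $B=1$ with probability $p(1+h)$ and $B=0$ otherwise. This is legitimate since $p(1+h)\in[0,2p]\subset[0,1]$. As $\mathbb Eh=0$, $\Pr(B=1)=p$.

**Step 2: the conditional mean of $X$ given $B$.** Using $\mathbb E\Delta=0$ twice,
$$\mathbb E[\Delta\,1\{B=1\}]=p\,\mathbb E[\Delta(1+h)]=p\,\mathbb E[\Delta h]=\frac p2\,\mathbb E|\Delta|,\qquad\mathbb E[\Delta\,1\{B=0\}]=-\frac p2\,\mathbb E|\Delta|.$$
Divide by $\Pr(B=1)=p$ and $\Pr(B=0)=1-p$: $\mathbb E[\Delta\mid B=1]=\frac12\mathbb E|\Delta|$ and $\mathbb E[\Delta\mid B=0]=-\frac p{2(1-p)}\mathbb E|\Delta|$. Both cases are contained in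
$$\mathbb E[X-q\mid B]=\kappa(B-p),\qquad\kappa=\frac{\mathbb E|\Delta|}{2(1-p)}\ge\frac12\,\mathbb E|\Delta|.\tag{6}$$

**Step 3: $\kappa\ge\frac14\sqrt q$.** Hölder's inequality with exponents $\frac32$ and $3$ gives $\mathbb E\Delta^2=\mathbb E\big[|\Delta|^{2/3}|\Delta|^{4/3}\big]\le(\mathbb E|\Delta|)^{2/3}(\mathbb E\Delta^4)^{1/3}$. Therefore
$$\mathbb E|\Delta|\ge(\mathbb E\Delta^2)^{3/2}(\mathbb E\Delta^4)^{-1/2}=\frac{q^{3/2}}{(q+3q^2)^{1/2}}\ge\frac{q^{3/2}}{(4q^2)^{1/2}}=\frac12\sqrt q,$$
where $q\le q^2$ because $q\ge1$. (For $q=1$ one can check directly: $\mathbb E|\Delta|=2\,\mathbb E(1-X)_+=2/e>\frac12$.)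

**Step 4: all cells.** Take independent copies $(X_j,B_j)$, $j\le K$. By (5) and (6), then Jensen, then (5) again,
$$\kappa\,\mathcal N\Big(\sum_jB_j\nu_j\Big)=\mathcal N\Big(\sum_j\kappa(B_j-p)\nu_j\Big)=\mathcal N\Big(\mathbb E\Big[\sum_j(X_j-q)\nu_j\,\Big|\,(B_i)\Big]\Big)\le\mathbb E\Big[\mathcal N\Big(\sum_jX_j\nu_j\Big)\Big|\,(B_i)\Big].$$
Take expectations and use Lemma 10(a) with $\theta=q$: $\kappa\,\mathbb E\,\mathcal N(\sum_jB_j\nu_j)\le A(qK)=A(n)$. Divide by $\kappa\ge\frac14\sqrt{n/K}$. $\square$

## 9. A recursive inequality for $A$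

**Lemma 12.** Let $K\ge1$ and $n\ge K$ be integers, $k>0$ real, and $\lambda=k/K\le\frac12$. Then
$$A(k)\le2\lambda\,a_K+4\sqrt{K/n}\,A(n)+\sum_{l\ge2}A\Big(\frac{k\lambda^{l-1}}{l!}\Big).$$

*Proof.* **Step 1: forget the position inside the cell.** As in the proof of Lemma 10(a), write $\Pi_k=\sum_j\sum_{i\le Y_j}e_{Z_{j,i}}$ with $Y_j$ i.i.d. $\mathrm{Poisson}(\lambda)$ and independent $Z_{j,i}\sim\nu_j$. For a point $z$, $\mathcal N(e_z-\nu_j)=W(e_z,\nu_j)=\sum_{x'}d(z,x')\nu_j(x')$. By the triangle inequality for $\mathcal N$, then for $d$ through $w_j$, then Lemma 9,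
$$\mathbb E\,\mathcal N\Big(\Pi_k-\sum_jY_j\nu_j\Big)\le\sum_j\lambda\sum_{x,x'}d(x,x')\nu_j(x)\nu_j(x')\le2\lambda\sum_j\sum_xd(w_j,x)\nu_j(x)\le2\lambda\,a_K.$$

**Step 2: decompose the counts into indicators.** We have $Y_j=\sum_{l\ge1}1\{Y_j\ge l\}$, a finite sum for each outcome, so
$$\mathbb E\,\mathcal N\Big(\sum_jY_j\nu_j\Big)\le\sum_{l\ge1}\mathbb E\,\mathcal N\Big(\sum_j1\{Y_j\ge l\}\nu_j\Big).$$

**Step 3: occupied cells ($l=1$).** The indicators are i.i.d. Bernoulli with parameter $1-e^{-\lambda}\in(0,\lambda]\subset(0,\frac12]$. Lemma 11 bounds this term by $4\sqrt{K/n}\,A(n)$.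

**Step 4: multiply occupied cells ($l\ge2$).** Lemma 11 gives the same bound for every $l$, which is useless in an infinite sum; here one uses that these cells are rare. The parameter is $p_l=\Pr(Y_j\ge l)\le\mathbb E\binom{Y_j}l=\lambda^l/l!$. By Lemma 10(b) and the monotonicity of $A$, the term is at most $A(p_lK)\le A(K\lambda^l/l!)=A(k\lambda^{l-1}/l!)$.

Add the bounds, using $A(k)=\mathbb E\,\mathcal N(\Pi_k)\le\mathbb E\,\mathcal N(\Pi_k-\sum_jY_j\nu_j)+\mathbb E\,\mathcal N(\sum_jY_j\nu_j)$. $\square$

How should $K$ be chosen? With $K=n$ the middle term is $4A(n)$ and nothing is gained over monotonicity. With $K=2k$, the smallest value allowed, the first term is $a_{2k}$; this says no more than $a_k\le a_{2k}$ does. But suppose we already knew $A(t)\approx Q\sqrt{t/n}\,A(n)$ for all $t$, and take $K=Lk$. Then the first term is about $\lambda Q\sqrt{K/n}\,A(n)=QL^{-1/2}\sqrt{k/n}\,A(n)$: the factor $\lambda=1/L$ beats the growth $\sqrt L$. So for a large constant $L$ the first term is a small fraction of what we want to bound, while the middle term is $4\sqrt L\sqrt{k/n}\,A(n)$,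 of exactly the desired size. We take $L\approx100$.

## 10. Closing the recursion: proof of Theorem 2

**Proposition 13.** For every integer $n\ge1$ and real $1\le k\le n$: $A(k)\le128\sqrt{k/n}\,A(n)$.

*Proof.* If $A(n)=0$, then $A\equiv0$ on $[0,n]$ by monotonicity, and there is nothing to prove. Otherwise let
$$Q=\sup_{1\le t\le n}\frac{A(t)}{A(n)}\sqrt{\frac nt}.$$
By monotonicity $Q\le\sqrt n<\infty$. This finiteness is what will allow us to subtract a multiple of $Q$.

**Step 1: a bound also below $t=1$.** The recursion produces arguments smaller than $1$. We claim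
$$A(t)\le2Q\sqrt{t/n}\,A(n)\qquad(0<t\le n).\tag{7}$$
For $t\ge1$ this holds even without the factor $2$. For $t<1$, Lemma 8 gives $A(t)\le ta_1\le2tA(1)\le2tQ\sqrt{1/n}\,A(n)\le2Q\sqrt{t/n}\,A(n)$, as $t\le\sqrt t$.

**Step 2: large $k$.** If $n/100\le k\le n$, then $A(k)\le A(n)\le10\sqrt{k/n}\,A(n)$.

**Step 3: small $k$.** Let $1\le k\le n/100$ and $K=\lceil100k\rceil$. Then $K\le n$ because $n$ is an integer and $100k\le n$; also $100k\le K\le100k+1\le200k$, and $\lambda=k/K\le\frac1{100}$. We bound the three terms of Lemma 12.

- *Position inside the cell.* By Lemma 8(a) and the definition of $Q$ (note $1\le K\le n$), and since $\lambda\sqrt K=\sqrt{\lambda k}$,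
$$2\lambda a_K\le4\lambda A(K)\le4\lambda Q\sqrt{K/n}\,A(n)=4Q\sqrt\lambda\,\sqrt{k/n}\,A(n)\le0.4\,Q\sqrt{k/n}\,A(n).$$
- *Occupied cells.* $4\sqrt{K/n}\,A(n)\le4\sqrt{200}\,\sqrt{k/n}\,A(n)\le56.57\sqrt{k/n}\,A(n)$.
- *Multiply occupied cells.* By (7), and $l!\ge2$,
$$\sum_{l\ge2}A\Big(\frac{k\lambda^{l-1}}{l!}\Big)\le2Q\sqrt{\frac kn}\,A(n)\sum_{l\ge2}\sqrt{\frac{\lambda^{l-1}}{l!}}\le2Q\sqrt{\frac kn}\,A(n)\cdot\frac1{\sqrt2}\cdot\frac{\sqrt\lambda}{1-\sqrt\lambda}\le0.158\,Q\sqrt{\frac kn}\,A(n),$$
because $\frac{\sqrt\lambda}{1-\sqrt\lambda}\le\frac19$ and $\frac{\sqrt2}9<0.158$.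

**Step 4: absorb.** In all cases $\frac{A(k)}{A(n)}\sqrt{n/k}\le\max(10,\ 0.558\,Q+56.57)$. Take the supremum over $k$: $Q\le\max(10,\ 0.558\,Q+56.57)$. Either $Q\le10$, or, since $Q$ is finite, $0.442\,Q\le56.57$, so $Q\le56.57/0.442<128$. $\square$

*Proof of Theorem 2.* For integers $1\le k\le n$, Lemma 8(a) and Proposition 13 give
$$a_k\le2A(k)\le256\sqrt{k/n}\,A(n)\le384\sqrt{k/n}\,a_n.$$
Divide by $k$ and use $a_k=kf(k)$, $a_n=nf(n)$: $f(k)\le384\sqrt{n/k}\,f(n)$. $\blacksquare$

## 11. Summing the costs: proof of Theorem 1

Apply Theorem 2 to $V=[n]$, $d(i,j)=\delta(s_i,s_j)$, $\mu$ uniform. By (4), when $m$ servers are free,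
$$\mathbb E[\text{cost}]\le\frac{\mathbb E[\mathrm{OPT}]}n+f(m)\le\frac{\mathbb E[\mathrm{OPT}]}n+384\sqrt{\frac nm}\cdot\frac{a_n}n\le\Big(\frac1n+\frac{768}{\sqrt{nm}}\Big)\mathbb E[\mathrm{OPT}].\tag{8}$$
Sum over $m=1,\dots,n$. Since $\sum_{m\le n}m^{-1/2}\le\int_0^nt^{-1/2}\,dt=2\sqrt n$,
$$\mathbb E[\mathrm{ALG}]\le(1+768\cdot2)\,\mathbb E[\mathrm{OPT}]=1537\,\mathbb E[\mathrm{OPT}].\qquad\blacksquare$$

Together with Proposition 3, the optimal absolute constant lies in $\big[\frac{1+\sqrt2}2,1537\big]$; this argument does not determine it.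

## 12. A deterministic optimal policy

**Proposition 14.** There is a deterministic online policy that is optimal among all online algorithms on each instance; it is $1537$-competitive.

*Proof.* For $F\subseteq[n]$ with $|F|=n-i+1$ define, by backward recursion, $C_{n+1}(\emptyset)=0$ and
$$C_i(F)=\mathbb E_{r\sim\mathcal D}\min_{j\in F}\big[\delta(r,s_j)+C_{i+1}(F\setminus\{j\})\big].$$
For any algorithm, the expected cost of requests $i,\dots,n$, given the past before $r_i$ arrives, is at least $C_i(F_i)$. This is clear for $i=n+1$. If it holds for $i+1$, then given the past, $r_i$ and the chosen index $j$, the expected cost from step $i$ on is at least $\delta(r_i,s_j)+C_{i+1}(F_i\setminus\{j\})$, hence at least the minimum over $j\in F_i$. Average over $r_i$, which has law $\mathcal D$ independently of the past. The deterministic policy that always takes the first minimizer has equality throughout. So its expected cost $C_1([n])$ is at most that of the algorithm of Theorem 1. $\square$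

## 13. The cost of the last $m$ requests

**Proposition 15.** For the algorithm of Section 4 and every $1\le m\le n$,
$$\mathbb E[\text{cost of the last }m\text{ requests}]\le\Big(\frac mn+1536\sqrt{\frac mn}\Big)\mathbb E[\mathrm{OPT}]\le1537\sqrt{\frac mn}\;\mathbb E[\mathrm{OPT}].$$
This is sharp up to the constant: for every even $n$ and every $1\le m\le n$ there is an instance on which every algorithm pays at least $\frac1{\sqrt3}\sqrt{m/n}\;\mathbb E[\mathrm{OPT}]$ on the last $m$ requests.

*Proof.* The last $m$ requests arrive when $m,m-1,\dots,1$ servers are free. Sum (8) over these numbers, using $\sum_{m'\le m}m'^{-1/2}\le2\sqrt m$; then $\frac mn\le\sqrt{m/n}$.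

For the lower bound take two points at distance $1$, $n/2$ servers at each, $\mathcal D$ uniform on the two points. Let $S_m=\sum_{i\le m}\varepsilon_i$ with i.i.d. uniform signs. As computed in Section 3, $\mathrm{OPT}$ is the deviation of a $\mathrm{Bin}(n,\frac12)$ variable from $\frac n2$, so $\mathbb E[\mathrm{OPT}]=\frac12\mathbb E|S_n|\le\frac12\sqrt n$. Suppose that $x$ of the last $m$ free servers are at the first point; $x$ is determined by the past. Let $B\sim\mathrm{Bin}(m,\frac12)$ be the number of the last $m$ requests at the first point, independent of the past. These requests cost at least $|B-x|$. Since $B$ and $m-B$ have the same law,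
$$\mathbb E|B-x|=\tfrac12\mathbb E\big(|B-x|+|m-B-x|\big)\ge\tfrac12\mathbb E|2B-m|=\tfrac12\mathbb E|S_m|.$$
We have $\mathbb ES_m^2=m$ and $\mathbb ES_m^4=3m^2-2m\le3m^2$, so Hölder's inequality, as in Section 8, gives $\mathbb E|S_m|\ge m^{3/2}(3m^2)^{-1/2}=\sqrt{m/3}$. So the expected cost is at least $\frac{\sqrt m}{2\sqrt3}\ge\frac1{\sqrt3}\sqrt{m/n}\;\mathbb E[\mathrm{OPT}]$. $\square$

## 14. Empirical measures on Polish spaces, and the exponent $\frac12$

**Proposition 16.** Let $\mu$ be a Borel probability measure with finite first moment on a Polish metric space, and $f(m)=\mathbb E\,W_1(\mu_m,\mu)$. For integers $1\le k\le n$,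
$$f(n)\le f(k)\le384\sqrt{n/k}\,f(n).$$
The exponent $\frac12$ cannot be improved.

*Proof.* **Step 1: a map with finite image that moves $\mu$ little.** Let $\epsilon>0$ and let $x_1,x_2,\dots$ be dense. For an integer $L$, let $Tx=x_i$ for the first $i\le L$ with $d(x,x_i)<\epsilon/2$, and $Tx=x_1$ if there is none. The exceptional sets decrease to $\emptyset$ as $L\to\infty$, and $\int d(x,x_1)\,d\mu<\infty$; so by dominated convergence the exceptional set contributes at most $\epsilon/2$ to $\int d(x,Tx)\,d\mu$ for $L$ large, and then $\int d(x,Tx)\,d\mu\le\epsilon$.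

**Step 2: transfer.** For probability measures $\alpha,\beta$ with finite first moment, moving each by $T$ gives $|W_1(\alpha,\beta)-W_1(T_\#\alpha,T_\#\beta)|\le\int d(x,Tx)\,d(\alpha+\beta)$. Put $\alpha=\mu_m$, $\beta=\mu$. (The quantity $W_1(\mu_m,\mu)$ is a continuous function of the sample points, so it is measurable.) Then $T_\#\mu_m$ is an empirical measure of $T_\#\mu$, and $\mathbb E\int d(x,Tx)\,d\mu_m=\int d(x,Tx)\,d\mu\le\epsilon$. So $|f_\mu(m)-f_{T_\#\mu}(m)|\le2\epsilon$ for every $m$. Both inequalities hold for $T_\#\mu$, which lives on a finite metric space: the left one by Lemma 7, the right one by Theorem 2. Let $\epsilon\to0$.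

**Step 3: the exponent.** For $\mu$ uniform on two points at distance $1$, $f(m)=\frac1{2m}\mathbb E|S_m|$, and the moment bounds of Section 13 give $\frac1{2\sqrt{3m}}\le f(m)\le\frac1{2\sqrt m}$. Hence $f(k)\ge\frac1{\sqrt3}\sqrt{n/k}\,f(n)$ for all $k\le n$. $\square$
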